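\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{corollary}[theorem]{Corollary}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\newtheorem{example}[theorem]{Example}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{Infinitely many irreducible four-manifolds\\ in every positive shadow-complexity}


\begin{abstract}
The shadow-complexity of a closed $4$-manifold is the least number of vertices of a simple $2$-dimensional polyhedron onto which the complement of its $3$- and $4$-handles collapses, for some handle decomposition. In complexity zero only finitely many irreducible manifolds are not doubles of $2$-handlebodies, and Martelli's work on this case leads one to ask whether the same holds in every complexity. We show that it fails in every positive complexity: for each $c\ge 1$ there are infinitely many irreducible $4$-manifolds of complexity exactly $c$ that are not doubles of $2$-handlebodies. The examples are sums along a circle of $\mathbb{RP}^3\times S^1$ with doubles. The lower bound on their complexity comes from a vanishing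 theorem: if $x$ is a mod $2$ class and $y$ an integral class, both of degree one, and $x$ is zero on every component of the singular set of a shadow that contains a vertex, then $x^3y$ is zero on the fundamental class.
\end{abstract}

\section{Introduction}

\subsection{Shadows and complexity}

All $4$-manifolds are piecewise-linear (equivalently smooth) and oriented; corners are smoothed without mention. Closed $4$-manifolds are connected and are considered up to diffeomorphism.

A compact connected $2$-dimensional polyhedron $X$ is \emph{simple} if every point has a neighborhood homeomorphic to one of three models, in which it corresponds to the center: a disc, three half-discs glued along their common diameter, or the cone over the $1$-skeleton of a tetrahedron. Points of the third kind are the \emph{vertices}. An equivalent picture of a vertex is a plane in $3$-space with two half-planes attached along two crossing lines, one on each side of the plane. The points of the second and third kind form the \emph{singular set}; each of its components is either a circle or a connected $4$-valent graph whose nodes are the vertices. The components of the complement of the singular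 set are the \emph{regions}. We also use simple polyhedra with boundary: there a neighborhood of a boundary point is a half-disc, and the boundary is a union of circles disjoint from the singular set.

A \emph{shadow} of a closed $4$-manifold $M$ is a simple polyhedron $X$ (without boundary), properly and locally flatly embedded in a compact $4$-manifold $W$ that collapses onto $X$, such that $M$ is obtained from $W$ by attaching $3$- and $4$-handles. Locally flat means that near each point $X$ lies in a $3$-dimensional slice of $W$, as one of the standard models. The \emph{complexity} $c(M)$ is the minimal number of vertices of a shadow of $M$.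

Vertices are the only thing counted; the regions of $X$ may be arbitrary surfaces. So one cannot expect finitely many manifolds in a given complexity without restrictions. Connected sums produce infinitely many, which suggests asking only for \emph{irreducible} manifolds: those that are not diffeomorphic to a connected sum $M_1\# M_2$ in which neither summand is homeomorphic to $S^4$. This is not enough. A \emph{$2$-handlebody} is a compact $4$-manifold built from one $0$-handle by attaching $1$- and $2$-handles, and its \emph{double} is $DW=W\cup_{\mathrm{id}}\overline W$. The doubles $\Sigma_g\times S^2=D(\Sigma_g\times D^2)$, $g\ge1$, are irreducible (Example~\ref{ex:surface}) and have complexity zero (Example~\ref{ex:surfaceshadow}). With doubles put aside as well, finiteness does hold in complexity zero: by \cite{Mar}, the irreducible manifolds of complexity zero that are not doubles of $2$-handlebodies form a finite set. The question is whether this persists.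

\begin{quote}
\emph{Is it true that for every natural number $c$ there are only finitely many irreducible $4$-manifolds of complexity $c$ that are not doubles of $2$-handlebodies?} \cite{Mar}
\end{quote}

\subsection{Results}

\begin{theorem}\label{thm:main}
For every $c\ge1$ there are infinitely many pairwise non-diffeomorphic irreducible closed $4$-manifolds of complexity exactly $c$ that are not doubles of $2$-handlebodies.
\end{theorem}

So the finiteness statement is false: it holds for $c=0$ by \cite{Mar} and fails for every $c\ge1$. For $c=1$ there is a shorter proof that takes the finiteness for $c=0$ from \cite{Mar}; see Corollary~\ref{cor:c1}. For the exact complexities, and independently of \cite{Mar}, we prove the following.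

\begin{theorem}\label{thm:vanishing}
Let $X$ be a shadow of a closed $4$-manifold $M$, and let $x\in H^1(M;\mathbb F_2)$, $y\in H^1(M;\mathbb Z)$. If $x|_S=0$ for every component $S$ of the singular set of $X$ that contains a vertex, then $\langle x^3y,[M]\rangle=0$.
\end{theorem}

Here $x^3y$ stands for $x^3\cup (y \bmod 2)$. In particular $x^3y=0$ for all such $x,y$ on a manifold of complexity zero. Some hypothesis on $x$ is needed: $\mathbb{RP}^3\times S^1$, on which $x^3y\ne0$ for the obvious generators, has a shadow with one vertex (Section~\ref{sec:rp3}).

\subsection{The idea}

Let $c\colon M\to BG$ be the classifying map, $G=\pi_1(M)$. The double of a $2$-handlebody $W$ satisfies $c_*[M]=0$ in $H_4(G;\mathbb F_2)$, because it bounds $W\times I$, which has the same fundamental group. The product $x^3y$ shows that $N_0=\mathbb{RP}^3\times S^1$ is \emph{not} such a double, and $N_0$ has a shadow with one vertex. To obtain infinitely many manifolds from $N_0$ we combine it with doubles $DW'$, which come in infinite families at no cost in vertices. A connected sum would be reducible. Instead we remove from $N_0$ and from $DW'$ neighborhoods of circles and glue along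 $S^1\times S^2$. If the circle in $N_0$ has order $2$ in $\pi_1$, the new group is an amalgam over $\mathbb Z/2$ and can be freely indecomposable; the class $c_*[M]$ is still the image of $[N_0]$.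

Indecomposability of $G$ excludes all connected sums except those with a simply connected summand. To exclude these we use a lower bound for $b_2(M)$ in terms of $G$ and $c_*[M]$ only (Lemma~\ref{lem:betti}). Manifolds that attain the bound have no room for a simply connected summand with $b_2>0$; $\Sigma_g\times S^2$ and $N_0$ attain it, and our gluing is arranged so that the result does too.

To raise the complexity in a controlled way we also build $m$ subgroups $B_j\cong\mathbb Z/2\times\mathbb Z/4$ into $G$. Each of them costs one vertex, and we show that a shadow cannot save any: with at most $m$ vertices, all of them would be used up by the $B_j$, so that $x$ vanishes near every vertex, and Theorem~\ref{thm:vanishing} gives a contradiction.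

\medskip
\noindent\textbf{Conventions.} For a closed $4$-manifold $M$, the map $c\colon M\to B\pi_1(M)$ is always the classifying map of the universal cover. $b_i(\cdot)$ denotes mod $2$ Betti numbers, and $b_i(G)=\dim H^i(G;\mathbb F_2)$ for a group $G$. A \emph{$1$-handlebody} is a boundary connected sum of copies of $S^1\times D^3$ (possibly none, giving $D^4$). The open tubular neighborhood of a circle $\gamma$ is $\nu(\gamma)$, and $\searrow$ denotes collapse.

\section{Fundamental classes in group homology}\label{sec:classes}

\begin{lemma}\label{lem:double}
Let $W$ be a $2$-handlebody. The inclusions $W\subset DW=\partial(W\times I)\subset W\times I$ are isomorphisms on $\pi_1$. Hence every map from $DW$ to an aspherical space extends over $W\times I$, and $c_*[DW]=0\in H_4(\pi_1(DW);\mathbb F_2)$.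
\end{lemma}

\begin{proof}
Turning $\overline W$ upside down, we see that $DW$ arises from $W$ by attaching $2$-handles along boundaries of cocores of the $2$-handles of $W$, then $3$-handles and a $4$-handle. The cocores are discs in $W$, so the attaching circles are null-homotopic in $W$, and $\pi_1(W)\to\pi_1(DW)$ is an isomorphism. Its composition with $\pi_1(DW)\to\pi_1(W\times I)$ is an isomorphism because $W\subset W\times I$ is a homotopy equivalence; so the second map is one too. A map from $DW$ to an aspherical space is determined up to homotopy by its effect on $\pi_1$, so it extends over $W\times I$. Applied to $c$, this gives $c_*[DW]=0$.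
\end{proof}

\begin{lemma}\label{lem:betti}
Let $M$ be a closed $4$-manifold, $G=\pi_1(M)$, and let $\varrho$ be the rank of the bilinear form $(u,v)\mapsto\langle uv,c_*[M]\rangle$ on $H^2(G;\mathbb F_2)$. Then
\[
b_2(M)\ \ge\ 2\,b_2(G)-\varrho .
\]
If equality holds and $G$ is freely indecomposable, then $M$ is irreducible.
\end{lemma}

\begin{proof}
$BG$ is obtained from $M$ by attaching cells of dimension at least $3$, so $H^2(G;\mathbb F_2)$ injects into $H^2(M;\mathbb F_2)$. Let $\mathcal U$ be its image, of dimension $b_2(G)$. The cup form of $M$ is nondegenerate by Poincar\'e duality, and its restriction to $\mathcal U$ is the form of the lemma. The radical $\mathcal U\cap\mathcal U^\perp$ has dimension $b_2(G)-\varrho$, and it lies in $\mathcal U^\perp$, which has dimension $b_2(M)-b_2(G)$. This is the inequality.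

Now let equality hold, let $G$ be freely indecomposable, and let $M=M_1\#M_2$. Since $G=\pi_1(M_1)*\pi_1(M_2)$, we may assume $\pi_1(M_2)=1$ and identify $\pi_1(M_1)$ with $G$. Up to homotopy $c$ factors as $M\to M_1\vee M_2\to M_1\to BG$, where $M_2$ goes to a point. So $[M_1]$ and $[M]$ have the same image in $H_4(G;\mathbb F_2)$, the form and $\varrho$ are the same for both, and the inequality for $M_1$ gives
\[
b_2(M_1)\ \ge\ 2b_2(G)-\varrho\ =\ b_2(M)\ =\ b_2(M_1)+b_2(M_2).
\]
So $b_2(M_2)=0$. As $M_2$ is simply connected, $H_2(M_2;\mathbb Z)$ is free, hence zero; $M_2$ is a homotopy $4$-sphere and is homeomorphic to $S^4$ by Freedman's theorem.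
\end{proof}

\begin{example}\label{ex:surface}
Let $M=\Sigma_g\times S^2$ with $g\ge1$. Then $G=\pi_1(\Sigma_g)$ is freely indecomposable, $b_2(G)=1$, and $\varrho=0$ because $H_4(G;\mathbb F_2)=0$. Since $b_2(M)=2$, the bound is attained and $M$ is irreducible.
\end{example}

\begin{example}\label{ex:rp3}
Let $N_0=\mathbb{RP}^3\times S^1$ with generators $x\in H^1(N_0;\mathbb F_2)$ and $y\in H^1(N_0;\mathbb Z)$ coming from the two factors. Its group $A=\mathbb Z/2\times\mathbb Z$ is abelian, so it is freely indecomposable (a nontrivial free product has trivial center). $H^2(A;\mathbb F_2)$ has basis $x^2,xy$, and $x^4=0$, $x^3y=1$, $x^2y^2=0$ on $[N_0]$; so $b_2(A)=\varrho=2$. As $b_2(N_0)=2$, the bound is attained and $N_0$ is irreducible. It is not the double of a $2$-handlebody, since $x^3y\neq0$ contradicts Lemma~\ref{lem:double}.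
\end{example}

We now combine the two kinds of examples. Let $N,D$ be closed $4$-manifolds containing embedded circles $\gamma,\kappa$. Choose an orientation-reversing diffeomorphism of closed tubular neighborhoods taking $\gamma$ to $\kappa$. It identifies the boundaries $S^1\times S^2$ of the complements, and the resulting manifold
\[
M=(N\setminus\nu(\gamma))\cup_{S^1\times S^2}(D\setminus\nu(\kappa))
\]
is called a \emph{circle sum} of $N$ and $D$ along $\gamma,\kappa$.

\begin{lemma}\label{lem:circlesum}
For a circle sum, $\pi_1(M)=(\pi_1(N)*\pi_1(D))/(\gamma=\kappa)$ and $\chi(M)=\chi(N)+\chi(D)$. If $D=DW'$ for a $2$-handlebody $W'$, then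
$c_*[M]=i_*[N]\in H_4(\pi_1(M);\mathbb F_2)$, where $i_*[N]$ is the image of $[N]$ under the map $N\to B\pi_1(M)$ induced by $\pi_1(N)\to\pi_1(M)$.
\end{lemma}

\begin{proof}
Removing a circle does not change $\pi_1$ of a $4$-manifold, and $\pi_1(S^1\times S^2)=\mathbb Z$ is generated by $\gamma=\kappa$; so van Kampen gives the first claim. The second holds because $\chi(S^1\times D^3)=\chi(S^1\times S^2)=0$.

For the last claim put $G=\pi_1(M)$. The maps of $N$ and $D$ to $BG$ can be chosen to agree on the identified neighborhoods of $\gamma$ and $\kappa$, which are homotopy circles. Identify the closed neighborhoods of $\gamma\times1$ in $N\times1$ and of $\kappa\times1$ in $D\times1$ inside $(N\sqcup D)\times[0,1]$. The result is a bordism over $BG$ from $N\sqcup D$ to $M$, and on $M$ it induces the identity of $G$. By Lemma~\ref{lem:double} the map of $D=DW'$ extends over $W'\times I$, so $D$ contributes zero.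
\end{proof}

\section{Building shadows by gluing}\label{sec:gluing}

We want to read off a $4$-manifold and its collapse from a list of simple pieces. A piece with boundary must remember solid tori along which it will be glued; the definition of a thickened polyhedron below records exactly this.

\subsection{Two collapses}

For a map $f\colon A\to B$ of compact polyhedra and a subpolyhedron $A_0\subset A$,
\begin{equation}\label{eq:cyl}
\operatorname{Cyl}(f)\searrow B\cup\operatorname{Cyl}(f|_{A_0}).
\end{equation}
Indeed, triangulate, and for the simplices $\sigma$ of $A$ not in $A_0$, in order of decreasing dimension, collapse $\operatorname{Cyl}(f|_\sigma)$ from its free face $\sigma$.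

Let $B$ be an oriented surface, and view $B\times D^2$ as $\operatorname{Cyl}(B\times\partial D^2\to B)$ with radial cylinder lines. Let $k\subset B\times\partial D^2$ be a simple closed curve on which the $\partial D^2$-coordinate is constant; it projects injectively to $B$, and we also write $k$ for its image. Let $N(k)=k\times a\times a'$, with $a$ an arc in $B$ normal to $k$ and $a'$ an arc in $\partial D^2$. Then
\begin{equation}\label{eq:strip}
\operatorname{Cyl}(N(k)\to B)\ \searrow\ N(k)\cup\operatorname{Cyl}(k\to B)\cup (k\times a),
\end{equation}
where only the part of the cylinder over the image $k\times a\subset B$ of $N(k)$ is meant. The left side is $k\times a\times\triangle$, where $\triangle$ is the triangle with top edge $a'$ and opposite corner in $B$. The midline cuts $\triangle$ into two triangles, each of which collapses from its free lateral side onto the top edge and the midline. What remains besides $N(k)$ is $k$ times the rectangle $a\times[0,1]$, with bottom in $B$ and top in $N(k)$; it collapses from its two free vertical sides onto top, bottom and the middle segment.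

\subsection{Thickened polyhedra}

\begin{definition}
A \emph{thickened polyhedron} is a pair $(W,X)$, where $W$ is a compact oriented $4$-manifold and $X\subset W$ is a properly and locally flatly embedded simple polyhedron, whose boundary $X\cap\partial W$ consists of circles $k$ with disjoint tubular neighborhoods $N(k)\cong S^1\times D^2$ in $\partial W$, such that $W\searrow X\cup\bigcup_kN(k)$.
\end{definition}

\emph{Gluing.} Let two boundary circles $k,k'$ (of one or of two thickened polyhedra) be identified by an orientation-reversing diffeomorphism $(N(k),k)\to (N(k'),k')$. One always exists, since $S^1\times D^2$ has an orientation-reversing self-diffeomorphism preserving the core. The result is again a thickened polyhedron: perform first the collapses of the pieces, which leave the solid tori alone; the image of $N(k)$ then meets the glued polyhedron exactly in $k$, so this solid torus collapses onto its core $k$.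

\emph{Elementary pieces.} We use four kinds. Let $\mathsf Y\subset D^3$ be the cone on three points of $\partial D^3$.
\begin{itemize}
\item[(E1)] $(P\times D^2,\,P\times0)$ for a compact connected oriented surface $P$.
\item[(E2)] $(S^1\times D^3,\,S^1\times\mathsf Y)$, with three boundary circles.
\item[(E3)] The mapping torus of the rotation by $\pi$ of $(D^3,\mathsf Y)$ about one leg of $\mathsf Y$. Its two boundary circles run once, respectively twice, around the core; we say that they have degree $1$ and $2$.
\item[(E4)] $\bigl(T^2\times D^2,\ T^2\cup \alpha\times[0,1]\cup \beta\times[-1,0]\bigr)$, where $\alpha,\beta\subset T^2$ are simple closed curves crossing once, transversely, and $[-1,1]\subset D^2$ is a diameter. It has one vertex, and boundary circles $\alpha\times1$ and $\beta\times\{-1\}$.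
\end{itemize}

These are thickened polyhedra. For (E1) use \eqref{eq:cyl} with $A=P\times\partial D^2$, $A_0=\partial P\times\partial D^2$, for which $\operatorname{Cyl}(A_0\to\partial P)=\partial P\times D^2$. For (E2) and (E3) let $E_1,E_2,E_3\subset\partial D^3$ be discs around the ends $y_i$ of $\mathsf Y$. Let $f$ be the map from the pair of pants $\partial D^3\setminus\bigcup\operatorname{int}E_i$ to $\mathsf Y$ that sends a collar of $\partial E_i$ onto the $i$-th leg and everything else to the center. Over the $i$-th leg, $\operatorname{Cyl}(f)$ is the leg times a disc, and at the center the link is the pair of pants closed up by three discs, a sphere. So $D^3=\operatorname{Cyl}(f)$ with $\operatorname{Cyl}(\partial E_i\to y_i)=E_i$, and everything can be chosen equivariant under the rotation. Now apply \eqref{eq:cyl} to the mapping tori, with $A_0$ given by the $\partial E_i$. For (E4) apply \eqref{eq:cyl} with $A_0=N(\alpha)\cup N(\beta)$, where $N(\alpha)=\alpha\times a\times a'$ with $a'$ a short arc of $\partial D^2$ around $1$, and $N(\beta)$ is defined in the same way at $-1$; then apply \eqref{eq:strip} to each of them. The two cylinders meet only in $T^2$,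 so the collapses do not interfere. At the crossing of $\alpha$ and $\beta$ the half-planes lie on opposite sides of $T^2$ in the slice $T^2\times[-1,1]$; this is the model of a vertex.

\subsection{Adding discs without vertices}

In the shadow of a double, the $2$-handles of the second half are attached along fibers $q\times\partial D^2$, which project to points of $X$. The following perturbation turns the points into embedded circles.

\begin{lemma}\label{lem:discs}
Let $(W,X)$ be a thickened polyhedron without boundary, glued from thickened polyhedra, its pieces. Let $q_1,\dots,q_n$ be points in regions of $X$, each lying in the interior of the surface $P$ of a piece of type {\rm(E1)}, or in $T^2\setminus(\alpha\cup\beta)$ for a piece of type {\rm(E4)}. Let $D_{q_i}\subset X$ be disjoint small discs around them, with the product neighborhoods $D_{q_i}\times D^2$ given by $P\times D^2$ or $T^2\times D^2$ and disjoint from the solid tori $N(k)$ of the piece. Let $W^+$ be obtained from $W$ by gluing a copy $\overline{D_{q_i}\times D^2}$ of each along $D_{q_i}\times\partial D^2$ by the identity. Then $W^+$ collapses onto a locally flat simple polyhedron $X^+$ with the same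 vertices as $X$.
\end{lemma}

\begin{proof}
Identify $D_{q_i}$ with a disc about $0$ in $\mathbb C$. Each added copy is a $2$-handle with core $0\times D^2$. For small $\varepsilon$ and a cut-off function $\eta$ equal to $1$ near $0$ and to $0$ near $\partial D_{q_i}$, the shear $(w,z)\mapsto(w+\varepsilon\eta(|w|)z,\,z)$ is a self-homeomorphism of the handle preserving the attaching region; it takes the core to $\Delta_i=\{(\varepsilon z,z)\}$. So the handle collapses onto $\Delta_i$ and its attaching region. The circle $\partial\Delta_i$ lies in $\partial W$ and projects homeomorphically onto the circle $|w|=\varepsilon$ in $D_{q_i}$. In the collapse of the piece containing $q_i$, add $\partial\Delta_i$ to the set $A_0$ used in \eqref{eq:cyl}; then the annulus $\{(\varepsilon z,rz):|z|=1,\ 0\le r\le1\}$ survives. It is disjoint from the solid tori $N(k)$ and their cylinders, so the other collapses are unaffected. Thus $W^+$ collapses onto the union of $X$ and discs, one for each $i$, formed by $\Delta_i$ and this annulus. The discs are attached along disjoint embedded circles inside regions, so no vertex is created, and the result is locally flat.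
\end{proof}

\begin{example}\label{ex:surfaceshadow}
Let $X=\Sigma_g$, $W=\Sigma_g\times D^2$ and $n=1$. Then $W^+\subset\Sigma_g\times S^2=DW$, and the closure of the complement of $W^+$ is $(\Sigma_g\setminus\operatorname{int}D_q)\times D^2$, a $1$-handlebody. So $\Sigma_g\times S^2$ has a shadow without vertices: $\Sigma_g$ with one disc attached along a small circle.
\end{example}

\subsection{A shadow of $\mathbb{RP}^3\times S^1$ with one vertex}\label{sec:rp3}

We decompose $N_0=\mathbb{RP}^3\times S^1$ as $W_0\cup H_0$ with $H_0$ a $1$-handlebody, and we keep track of a circle $\gamma_0$ of order $2$ along which we shall glue.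

\emph{The decomposition.} Take solid tori $V_1=S^1_\varphi\times D^2$ and $V_2=S^1_\psi\times D^2$, with boundary coordinates $(\varphi,\omega)$ and $(\psi,\zeta)$, where $\omega,\zeta$ are the angles in $\partial D^2$. Glue them by $\varphi=\psi+2\zeta$, $\omega=\zeta$. The meridian $m_2=\{\psi=0\}$ of $V_2$ is the curve $u\mapsto(2u,u)$ on $\partial V_1$; it meets the meridian $\{\varphi=0\}$ of $V_1$ twice with the same sign, so $V_1\cup V_2=\mathbb{RP}^3$. The curve $l=\{\zeta=0\}=\{\omega=0\}$ is a longitude of both solid tori and generates $\pi_1(\mathbb{RP}^3)$.

Let $I\ni0$ be a small interval in $S^1_\psi$ and $J\ni 0$ a small interval in $S^1_\theta$, and put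
\[
W_0=V_1\times S^1_\theta\ \cup\ (I\times D^2)\times J,\qquad
H_0=T^\circ\times D^2,\quad T^\circ=(S^1_\psi\times S^1_\theta)\setminus\operatorname{int}(I\times J),
\]
so that $N_0=W_0\cup_\partial H_0$. With $T=S^1_\varphi\times S^1_\theta$, the manifold $W_0$ is $T\times D^2$ with a $2$-handle attached along $\delta=m_2\times0$. Fix $\theta_1\notin J$ and let $\gamma_0=l\times\theta_1\subset\partial W_0=\partial H_0$. Let $a\ni\theta_1$ be a short arc in $S^1_\theta\setminus J$ and $a'\subset\partial D^2$ a short arc around angle $0$. A tubular neighborhood of $\gamma_0$ in this $3$-manifold is $U_0=(S^1_\psi\times a)\times a'$. Because $\omega=\zeta$, this is also the product neighborhood $S^1_\varphi\times a\times a'$.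

Let $A'=S^1_\psi\times(S^1_\theta\setminus\operatorname{int}J)$. Then $T^\circ$ is the annulus $A'$ with the band $(S^1_\psi\setminus\operatorname{int}I)\times J$ attached along $\partial A'$, and $A'\times D^2$ is $S^1_\psi$ times a $3$-ball, whose boundary contains the disc $a\times a'$. Hence
\begin{equation}\label{eq:H0}
H_0\cong(U_0\times[0,1])\ \cup\ (\text{a $1$-handle attached away from }U_0\times0),\qquad U_0=U_0\times0.
\end{equation}

\emph{The polyhedron.} The projection of $\delta$ to $T$ runs twice over $S^1_\varphi\times0$. We make it generic by an isotopy of $\delta$ near $\theta=0$ to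
\[
\delta_\varepsilon(u)=\bigl(2u,\ \varepsilon\cos u,\ \omega(u)\bigr)\in S^1_\varphi\times S^1_\theta\times\partial D^2 ,
\]
where $\omega(u)$ is a small perturbation of $u$ that is constant near $u=\pi/2$ and near $u=3\pi/2$, with these values. Two parameters with the same $\varphi$ are $u$ and $u+\pi$; their angles $\omega$ differ, so all curves in the isotopy are embedded. Their $\theta$-coordinates agree only if $\cos u=0$. So the projection of $\delta_\varepsilon$ to $T$ is an immersion with a single double point $(\pi,0)$, where the tangent vectors are $(2,-\varepsilon)$ and $(2,\varepsilon)$: the crossing is transverse. The two points above it have the opposite angles $\pi/2$ and $3\pi/2$, constant nearby.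

Let $X_0^+$ be the union of $T$, the radial cylinder of $\delta_\varepsilon\to T$, the core of the $2$-handle, and the radial annulus from $\gamma_0$ to $S^1_\varphi\times\theta_1$. The last circle is disjoint from the projection of $\delta_\varepsilon$. Near the double point the cylinder lies over a diameter of $D^2$, so $X_0^+$ is there a plane with half-planes attached along two crossing lines on opposite sides, in a $3$-dimensional slice: a locally flat vertex. It is the only vertex, and $\partial X_0^+=\gamma_0$.

The $2$-handle collapses onto its core and attaching region. Then \eqref{eq:cyl} with $A=T\times\partial D^2$ and $A_0=\delta_\varepsilon\cup U_0$, followed by \eqref{eq:strip} for $U_0=N(\gamma_0)$, gives $W_0\searrow X_0^+\cup U_0$. So $(W_0,X_0^+)$ is a thickened polyhedron with $N(\gamma_0)=U_0$. (Without the annulus at $\gamma_0$ one obtains a shadow of $N_0$ itself with one vertex.)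

\section{The manifolds $M_{g,m}$}\label{sec:manifolds}

\subsection{The thickened polyhedron $(W',X')$}

Let $k$ be a boundary circle. A \emph{cap of order $2$} on $k$ is a piece (E3) with core $C$, whose degree $1$ circle is glued to $k$ and whose degree $2$ circle is glued to a disc. It imposes $k^2=1$ on the fundamental group. A \emph{cap of order $4$} on $k$ consists of a piece (E3) with core $C'$, whose degree $1$ circle is glued to $k$; a second piece (E3) with core $C''$, whose degree $1$ circle is joined by an annulus to the degree $2$ circle of the first; and a disc glued to the degree $2$ circle of the second. Here $C''$ is homotopic to $k^2$, so $k^4=1$ is imposed.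

Fix $g\ge1$ and $m\ge0$. Let $\Sigma$ be the compact oriented surface of genus $g$ with $2m+2$ boundary circles $\kappa,r,r_1,r_1',\dots,r_m,r_m'$. Leave $\kappa$ free and put caps of order $2$ on all other boundary circles. For each $j=1,\dots,m$ choose a curve $\rho_j\subset\Sigma$ parallel to $r_j$ and take a piece (E4) with torus $T_j$ and curves $s_j,t_j$. Join $s_j$ to $\rho_j$ by an annulus $R_j$ (cut $\Sigma$ along $\rho_j$ and insert a piece (E2)), and put on $t_j$ a cap of order $4$, with triple circles $C_j'$ and $C_j''$. The result is a thickened polyhedron $(W',X')$ with boundary circle $\kappa$ and $m$ vertices; see Figure~\ref{fig:X}. The smallest case $m=0$ is just a genus $g$ surface with two boundary circles, one free and one capped.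

\begin{figure}[ht]
\centering
\begin{tikzpicture}[every node/.style={font=\small}]
\node[draw,rounded corners] (X0) at (0,0) {$X_0^+\ \bullet$};
\node[draw,rounded corners,minimum height=2.6cm,minimum width=1.2cm] (S) at (3,0) {$\Sigma$};
\node[draw,circle] (C) at (6,0.8) {$C$};
\node[draw] (d1) at (8,0.8) {disc};
\node[draw,rounded corners] (T) at (6,-0.8) {$T_j\ \bullet$};
\node[draw,circle,inner sep=2pt] (C1) at (8,-0.8) {$C_j'$};
\node[draw,circle,inner sep=2pt] (C2) at (10,-0.8) {$C_j''$};
\node[draw] (d2) at (12,-0.8) {disc};
\draw (X0) -- node[above]{$\gamma_0=\kappa$} (S);
\draw (3.6,0.8) -- node[above]{$r,r_j,r_j'$} node[below,pos=0.88]{\scriptsize 1} (C);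
\draw (C) -- node[below,pos=0.15]{\scriptsize 2} (d1);
\draw (3.6,-0.8) -- node[above]{$R_j$} node[below,pos=0.15]{\scriptsize $\rho_j$} node[below,pos=0.85]{\scriptsize $s_j$} (T);
\draw (T) -- node[above]{$t_j$} node[below,pos=0.85]{\scriptsize 1} (C1);
\draw (C1) -- node[below,pos=0.15]{\scriptsize 2} node[below,pos=0.85]{\scriptsize 1} (C2);
\draw (C2) -- node[below,pos=0.15]{\scriptsize 2} (d2);
\end{tikzpicture}
\caption{The polyhedron $X_0^+\cup X'$. Boxes are surfaces (and the piece $X_0^+$ from $\mathbb{RP}^3\times S^1$), circular nodes are triple circles of type (E3), and lines are circles or annuli of attachment; small numbers are degrees over the triple circle. A bullet is a vertex. There is one upper branch for each of the $2m+1$ circles $r,r_j,r_j'$ and one lower branch for each $j=1,\dots,m$.}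
\label{fig:X}
\end{figure}

The fundamental group is read off from $X'$:
\begin{equation}\label{eq:pi1W}
\pi_1(W')=\Bigl\langle a_i,b_i,\kappa,r,r_j,r_j',t_j\ \Big|\ \kappa r\prod_j(r_jr_j')\prod_i[a_i,b_i],\ r^2,\,r_j^2,\,r_j'^2,\,[r_j,t_j],\,t_j^4\Bigr\rangle ,
\end{equation}
where $i=1,\dots,g$ and $j=1,\dots,m$; the torus $T_j$ contributes $[s_j,t_j]$, and $s_j=r_j$ because of $R_j$. Since circles have Euler characteristic zero, only $\Sigma$, the $2m+1$ discs of the caps of order $2$ and the $m$ discs of the caps of order $4$ contribute to
\begin{equation}\label{eq:chiX}
\chi(X')=(-2g-2m)+(2m+1)+m=1-2g+m .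
\end{equation}

\subsection{$W'$ is a 2-handlebody}

Choose one point in each disc of a cap and one in each $T_j\setminus(s_j\cup t_j)$. These are $n=(2m+1)+m+m=4m+1$ points $q_1,\dots,q_n$. Choose small discs $D_{q_i}$ and product neighborhoods $D_{q_i}\times D^2\subset W'$ as in Lemma~\ref{lem:discs}, and put $V=W'\setminus\bigcup_i\operatorname{int}(D_{q_i})\times D^2$.

\begin{lemma}\label{lem:V}
$V$ is a connected $1$-handlebody. Hence $W'=V\cup\bigcup_iD_{q_i}\times D^2$ is a $2$-handlebody.
\end{lemma}

\begin{proof}
Building from punctured surfaces by the same recipe, we see that $V$ is a thickening of the punctured polyhedron $X''=X'\setminus\bigcup\operatorname{int}D_{q_i}$. (For a punctured disc this is (E1). For (E4), replace $T^2$ by the punctured torus and add $\partial D_{q_i}\times\partial D^2$ to $A_0$.) So $V$ collapses onto $X''$ and solid tori around its boundary circles, and then onto $X''$. It remains to collapse $X''$ onto a connected graph; then $V$, an oriented regular neighborhood of it, is a $1$-handlebody.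

\begin{itemize}
\item A punctured disc of a cap is an annulus with one free boundary circle; it collapses onto the triple circle $C$ or $C_j''$. The annulus between $C_j''$ and $C_j'$ is then free at $C_j''$ and collapses onto $C_j'$.
\item The punctured open disc $T_j\setminus(s_j\cup t_j)$ collapses onto $s_j\cup t_j$.
\item The annulus from $t_j$ to $C_j'$, now free at $C_j'$, collapses onto $t_j$.
\item $R_j$ is now free along $s_j$ except at the point $s_j\cap t_j$, where the loop $t_j$ is attached. It collapses onto $\rho_j$ and one arc from that point to $\rho_j$.
\end{itemize}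
What remains is $\Sigma$ with graphs attached at finitely many points. All boundary circles of $\Sigma$ are free, so $\Sigma$ collapses onto a graph containing these points.
\end{proof}

\subsection{The closed manifold}

Let $U=N(\kappa)\subset\partial W'$ and let $h\colon(U_0,\gamma_0)\to(U,\kappa)$ be an orientation-reversing diffeomorphism. It reverses orientation also for the opposite boundary orientations, induced from $H_0$ and $\overline{W'}$. So we may put
\[
W_1=W_0\cup_hW',\qquad K_1=H_0\cup_h\overline{W'},\qquad M=M_{g,m}=W_1\cup_\partial K_1 .
\]
The four pieces $W_0,W',H_0,\overline{W'}$ can be assembled in another order. Gluing $W_0$ to $H_0$ along $\partial W_0\setminus\operatorname{int}U_0$ only gives $N_0\setminus\nu(\gamma_0)$, where $\nu(\gamma_0)$ is the interior of a bicollar $U_0\times[-1,1]$ and the boundary is formed by two copies of $U_0$; gluing $W'$ to $\overline{W'}$ along $\partial W'\setminus\operatorname{int}U$ gives in the same way $DW'\setminus\nu(\kappa)$. The two are glued by $h$ on both copies of $U_0$, which extends to the orientation-reversing diffeomorphism $h\times\mathrm{id}$ of the bicollars. Thus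
\begin{equation}\label{eq:M}
M=(N_0\setminus\nu(\gamma_0))\cup_{S^1\times S^2}(DW'\setminus\nu(\kappa))
\end{equation}
is a circle sum of $N_0=\mathbb{RP}^3\times S^1$ and the double $DW'$.

\begin{proposition}\label{prop:upper}
$M_{g,m}$ has a shadow with $m+1$ vertices.
\end{proposition}

\begin{proof}
$(W_1,X_1)$ with $X_1=X_0^+\cup_{\gamma_0=\kappa}X'$ is a thickened polyhedron without boundary and with $m+1$ vertices. The copies $\overline{D_{q_i}\times D^2}\subset\overline{W'}\subset K_1$ meet $W_1$ in $D_{q_i}\times\partial D^2$. So the manifold $W_1^+$ of Lemma~\ref{lem:discs} lies in $M$, and it collapses onto a polyhedron $X_1^+$ with $m+1$ vertices. The closure of $M\setminus W_1^+$ is $\overline V\cup_hH_0$. By \eqref{eq:H0} it is $\overline V$ with a collar and one $1$-handle added, hence a connected $1$-handlebody by Lemma~\ref{lem:V}. So $M$ is obtained from $W_1^+$ by attaching $3$-handles and a $4$-handle, and $X_1^+$ is a shadow of $M$.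
\end{proof}

\section{Irreducibility and failure to be a double}\label{sec:topology}

\subsection{The group and the fundamental class}

Let $A=\pi_1(N_0)=\langle s\rangle\times\langle\theta\rangle\cong\mathbb Z/2\times\mathbb Z$, where $s$ is represented by $\gamma_0$. By Lemma~\ref{lem:double} $\pi_1(DW')$ is the group \eqref{eq:pi1W}, and by \eqref{eq:M} and Lemma~\ref{lem:circlesum} $G=\pi_1(M)$ is obtained from $A*\pi_1(W')$ by setting $s=\kappa$; in particular $\kappa^2=1$ in $G$. Let
\[
O=\Bigl\langle a_i,b_i,\kappa,r,r_j,r_j'\ \Big|\ \kappa r\prod_j(r_jr_j')\prod_i[a_i,b_i],\ \kappa^2,r^2,r_j^2,r_j'^2\Bigr\rangle ,\qquad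
B_j=\langle r_j\rangle\times\langle t_j\rangle\cong\mathbb Z/2\times\mathbb Z/4 .
\]
$O$ is the orbifold group of the closed surface of genus $g$ with $2m+2$ cone points of order $2$. Its orbifold Euler characteristic is $2-2g-(m+1)=1-2g-m<0$, so $O$ is a cocompact Fuchsian group and each cone generator has order exactly $2$. Therefore
\begin{equation}\label{eq:G}
G=A*_{\langle s\rangle=\langle\kappa\rangle}O*_{\langle r_1\rangle}B_1\cdots*_{\langle r_m\rangle}B_m
\end{equation}
is a genuine amalgam, a star of groups with center $O$ and edge groups $\mathbb Z/2$. Checking the relations, one sees that the following are well-defined homomorphisms: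
\begin{itemize}
\item $x\colon G\to\mathbb Z/2$ with $x(s)=x(\kappa)=x(r)=1$, and $0$ on all other generators;
\item $y\colon G\to\mathbb Z$ with $y(\theta)=1$, and $0$ on all other generators;
\item $\Psi\colon G\to B_1*\cdots*B_m$ with $r_j,r_j'\mapsto r_j$, $t_j\mapsto t_j$, and all other generators $\mapsto1$.
\end{itemize}
Note that $x|_{B_j}=0$ and that $\Psi|_{B_j}$ is the inclusion. Lemma~\ref{lem:circlesum} gives, with $i\colon A\to G$ the inclusion,
\begin{equation}\label{eq:class}
c_*[M]=i_*[\mathbb{RP}^3\times S^1],\qquad \langle x^3y,[M]\rangle=\langle x^3y,[\mathbb{RP}^3\times S^1]\rangle=1 .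
\end{equation}

\begin{proposition}\label{prop:notdouble}
$M_{g,m}$ is not the double of a $2$-handlebody.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:double} a double has $c_*[M]=0$, which contradicts \eqref{eq:class}.
\end{proof}

\subsection{Betti numbers}

Counting homomorphisms $G\to\mathbb F_2$, we find $2g$ dimensions from the $a_i,b_i$, then $2m+1$ from the $2m+2$ cone generators subject to one linear relation, one from $\theta$, and $m$ from the $t_j$. So $b_1(M)=b_1(G)=2g+3m+2$. In particular:
\begin{equation}\label{eq:distinct}
\text{for fixed $m$, the manifolds $M_{g,m}$ $(g\ge1)$ are pairwise non-diffeomorphic.}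
\end{equation}
By \eqref{eq:chiX} and Lemma~\ref{lem:circlesum}, $\chi(M)=\chi(N_0)+\chi(DW')=0+2\chi(W')=2-4g+2m$, hence
\begin{equation}\label{eq:b2}
b_2(M)=\chi(M)-2+2b_1(M)=8m+4 .
\end{equation}

\begin{lemma}\label{lem:b2G}
$b_2(G)\ge4m+3$.
\end{lemma}

\begin{proof}
Let $z_1,\dots,z_{2m+2}$ be the cone generators of $O$. We claim that
\[
H^2(O;\mathbb F_2)\to\bigoplus_kH^2(\langle z_k\rangle;\mathbb F_2)
\]
is onto, so that $b_2(O)\ge2m+2$. Fix $k$. In the group $SU(2)$ of unit quaternions let $q=e^{-\mathbf i\pi/4}$. As $\mathbf jq^{-1}\mathbf j^{-1}=q$, we have $[q,\mathbf j]=q\,(\mathbf jq^{-1}\mathbf j^{-1})=q^2=\mathbf i^{-1}$. So $z_k\mapsto\mathbf i$, $a_1\mapsto q$, $b_1\mapsto\mathbf j$, with all other generators $\mapsto1$, satisfies the long relation of $O$; this uses $g\ge1$. In $SO(3)=SU(2)/\{\pm1\}$ the image of $z_k$ has order $2$, so we obtain a homomorphism $O\to SO(3)$. Pull back the class of the extension $SU(2)\to SO(3)$ with kernel $\mathbb Z/2$. On $\langle z_k\rangle$ the result is nontrivial, since the preimage of its image is $\langle\mathbf i\rangle\cong\mathbb Z/4$. On the other $\langle z_{k'}\rangle$ it is trivial, since they map to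 $1$. This proves the claim.

The Mayer--Vietoris sequence of \eqref{eq:G} is exact at $H^2(A)\oplus H^2(O)\oplus\bigoplus_jH^2(B_j)$ (coefficients in $\mathbb F_2$), between $H^2(G)$ and the sum of $m+1$ copies of $H^2(\mathbb Z/2)=\mathbb F_2$. As $b_2(A)=2$ and $b_2(\mathbb Z/2\times\mathbb Z/4)=3$,
\[
b_2(G)\ \ge\ 2+(2m+2)+3m-(m+1)=4m+3 .\qedhere
\]
\end{proof}

\subsection{Irreducibility}

\begin{lemma}\label{lem:indec}
$G$ is freely indecomposable.
\end{lemma}

\begin{proof}
Suppose that $G=P*Q$ with $P,Q\ne1$. Then $G$ acts on the Bass--Serre tree of this splitting with trivial edge stabilizers and without a global fixed vertex. A nontrivial subgroup cannot fix two vertices, since it would fix the edges between them.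

Let $O'$ be a normal subgroup of finite index in the Fuchsian group $O$ that is the group of a closed hyperbolic surface. A finitely generated group acting without fixed vertex and with trivial edge stabilizers is $\mathbb Z$ or a nontrivial free product, and $O'$ is neither. So $O'$ fixes a vertex $w$, and no other. As $O'$ is normal in $O$, also $O$ fixes $w$. Each of $s=\kappa,r_1,\dots,r_m$ is a nontrivial element of $O$, so $w$ is its only fixed vertex. Since $s$ is central in $A$ and $r_j$ is central in $B_j$, the groups $A$ and $B_j$ fix $w$. Hence $G$ fixes $w$, a contradiction.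
\end{proof}

\begin{proposition}\label{prop:irred}
$M_{g,m}$ is irreducible.
\end{proposition}

\begin{proof}
By \eqref{eq:class} the form of Lemma~\ref{lem:betti} is pulled back from a form on $H^2(A;\mathbb F_2)=\langle x^2,xy\rangle$. So $\varrho\le2$, and Lemma~\ref{lem:b2G}, \eqref{eq:b2} and the inequality of Lemma~\ref{lem:betti} give
\[
2b_2(G)-\varrho\ \ge\ 2(4m+3)-2\ =\ 8m+4\ =\ b_2(M)\ \ge\ 2b_2(G)-\varrho .
\]
So equality holds in Lemma~\ref{lem:betti}, and $G$ is freely indecomposable by Lemma~\ref{lem:indec}.
\end{proof}

For $m=0$ the numbers are $b_2(M)=4$, $b_2(G)=3$, $\varrho=2$. This case already settles the question.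

\begin{corollary}\label{cor:c1}
There are infinitely many pairwise non-diffeomorphic irreducible $4$-manifolds of complexity $1$ that are not doubles of $2$-handlebodies.
\end{corollary}

\begin{proof}
The manifolds $M_{g,0}$, $g\ge1$, are pairwise non-diffeomorphic, irreducible, not doubles, and of complexity at most $1$ by \eqref{eq:distinct}, Propositions~\ref{prop:irred}, \ref{prop:notdouble} and \ref{prop:upper}. By \cite{Mar} only finitely many of them have complexity $0$. (By Theorem~\ref{thm:vanishing} and \eqref{eq:class} none has.)
\end{proof}

\section{The vanishing theorem}\label{sec:vanishing}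

This section proves Theorem~\ref{thm:vanishing}. Let $X$ be a shadow of $M$ with regular neighborhood $W$. Then $H=\overline{M\setminus W}$ is a union of $1$-handlebodies, and it is connected because $X$ has codimension $2$. So $F=\pi_1(H)$ is free, $Y=\partial W=\partial H$ is a connected sum of copies of $S^1\times S^2$ (or $S^3$), and $\pi_1(Y)\cong F$. Write $x_H,y_H$ for the homomorphisms that $x,y$ induce on $F$.

We use these facts about free groups. Abelian subgroups are cyclic. The centralizer of a nontrivial element is infinite cyclic. Each nontrivial element lies in a unique maximal cyclic subgroup. If $h\mu h^{-1}=\mu^{-1}$, then $\mu=1$. Consequently a nontrivial maximal cyclic subgroup $\mathcal J=\langle a\rangle$ is its own normalizer: if $u$ normalizes it, then $uau^{-1}=a^{\pm1}$, hence $uau^{-1}=a$, so $u$ lies in the centralizer of $a$, which is $\mathcal J$.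

\subsection{The smallest case}

Let $X=P$ be a closed surface. Then $W$ is a disc bundle over $P$ and $Y$ is its circle bundle; let $\mu\in F$ be the class of the fiber. There are two alternatives.

If $\mu\ne1$, then every $h\in\pi_1(Y)=F$ satisfies $h\mu h^{-1}=\mu^{\pm1}$, hence $h\mu h^{-1}=\mu$. So $F$ is the centralizer of $\mu$ and is infinite cyclic. As $\mu$ bounds a disc in $W$, $y_H(\mu)=0$. Since $y$ takes values in the torsion-free group $\mathbb Z$, $y_H=0$; and since $\pi_1(Y)\to\pi_1(W)=\pi_1(M)$ is onto, $y=0$.

If $\mu=1$, then $F=\pi_1(Y)/\langle\mu\rangle=\pi_1(P)=\pi_1(M)$ is free. So $x$ and $y$ are pulled back from a graph and already $xy=0$.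

In general we want to apply this alternative to each piece of $X$ separately. This requires cutting $M$ into $4$-manifolds, one for each piece, and closing them up again. The boundaries of the pieces will be lens spaces, and closing them up meets an obstruction in $\Omega_3^{SO}(\mathbb{RP}^\infty)\cong\mathbb Z/2$, which is measured by $x^3$; showing that it vanishes is the heart of the proof.

\subsection{Pieces}

Cut $X$ into regular neighborhoods $X_S$ of the components $S$ of the singular set and the components $P$ of the closure of the rest, which are compact surfaces, possibly nonorientable. We write $v$ for a piece of either kind. The pieces meet in circles $\gamma_e$, called \emph{edges}; each joins some $S$ to some $P$. Correspondingly $W=\bigcup_vW_v$, glued along solid tori $W_e=\gamma_e\times D^2$, and $Y=\bigcup_vR_v$ with $R_v=W_v\cap Y$, glued along the tori $\tau_e=\gamma_e\times\partial D^2$. Let $\mu_e\subset\tau_e$ be the meridian of $W_e$.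
\begin{itemize}
\item $W_P$ is a $D^2$-bundle over $P$, and $R_P$ is its circle bundle. We write $\mu$ for its fiber; $\mu_e$ is a fiber for every $e\ni P$.
\item $W_S\simeq S$ is a $1$-handlebody, and $R_S$ is $\partial W_S$ minus the open solid tori $\operatorname{int}W_e$, $e\ni S$. If $S$ is a circle, $(W_S,X_S)$ is a bundle over $S$ with fiber $(D^3,\mathsf Y)$.
\end{itemize}
All $R_v$ are connected, and $\pi_1(R_v)\to\pi_1(W_v)$ is onto; for $v=S$ this is because $\pi_1(R_S)\to\pi_1(\partial W_S)\cong\pi_1(W_S)$ is onto. On a loop in $R_v$ the classes $x,y$ may be computed in $W_v$ or in $H$. Let $F_v\subset F$ be the image of $\pi_1(R_v)$, defined up to conjugacy and finitely generated.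

\subsection{Cutting along lens spaces}

The tori $\tau_e$ bound the solid tori $W_e$ on the side of $W$. On the side of $H$ they need not bound anything, but there they bound solid tori up to homotopy.

The image of $\pi_1(\tau_e)\cong\mathbb Z^2$ in $F$ is trivial or infinite cyclic. If $\mu_e\mapsto1$ put $\eta_e=\mu_e$; otherwise the kernel is generated by a primitive class $\eta_e$. Let $Q_e$ be a solid torus with boundary $\tau_e$ and meridian $\eta_e$. The map $\tau_e\to H$ extends to $Q_e$: over a meridian disc since $\eta_e\mapsto 1$, and over the remaining ball since $\pi_2(H)=0$. Put $N_e=W_e\cup Q_e$, a closed $3$-manifold with a map to $M$. Then $\pi_1(N_e)=\mathbb Z/p_e$ is generated by $\gamma_e$, where $p_e=|\eta_e\cdot\mu_e|$, and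
\[
p_e=0\iff\eta_e=\pm\mu_e\iff\mu_e\mapsto1\in F ;
\]
in this case $N_e\cong S^1\times S^2$.

Now let $\hat R_v=R_v\cup\bigcup_{e\ni v}Q_e$, a closed oriented $3$-manifold with a map to $H$. Since $\pi_1(\hat R_v)$ is a quotient of $\pi_1(R_v)$, its image in $F$ is $F_v$, so the map factors up to homotopy through a finite graph $\Gamma_v=K(F_v,1)\to H$. As $\Omega_3^{SO}(\Gamma_v)=0$ (it is built from $\Omega_3^{SO}=\Omega_2^{SO}=0$), $\hat R_v$ bounds a compact connected oriented $4$-manifold $Z_v$ with a map $Z_v\to\Gamma_v\to H$ which, after a homotopy in a collar, extends the given map on $\hat R_v$. Put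
\[
M_v=W_v\cup_{R_v}Z_v,\qquad \partial M_v=\bigsqcup_{e\ni v}\pm N_e ,
\]
and glue all the $M_v$ along the $N_e$. The result is a closed oriented manifold $M'=W\cup Z$, where $Z$ is the union of the $Z_v$ glued along the $Q_e$, with a map $f\colon M'\to M$ such that $f|_W=\mathrm{id}$ and $f(Z)\subset H$. So $\deg f=1$, and with $x'=f^*x$, $y'=f^*y$,
\[
\langle x^3y,[M]\rangle=\langle x'^3y',[M']\rangle .
\]
By Mayer--Vietoris, a class in $H^1(M_v)$ is determined by its restrictions to $W_v$ and $Z_v$, because $R_v$ is connected. On $Z_v$ the classes $x',y'$ are pulled back from $x_H|_{F_v},y_H|_{F_v}$ on $\Gamma_v$.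

\subsection{There are no bad edges}

Call $e$ \emph{bad} if $\langle x'^3,[N_e]\rangle\ne0$. For a bad edge, $x(\gamma_e)=1$, since $\gamma_e$ generates $\pi_1(N_e)$; moreover $\mu_e\ne1$ in $F$, since $x'^2=0$ on $S^1\times S^2$; and $p_e\ne1$. As $x'$ is defined on $M_v$, whose boundary is the union of the $N_e$, \emph{each $v$ has an even number of bad edges}.

\begin{lemma}\label{lem:cyclic}
If $v$ has a bad edge, then $F_v$ is infinite cyclic. If $v=P$ and $\mu\neq1$ in $F$, then $F_P$ is infinite cyclic and contains $\mu$, with or without bad edges.
\end{lemma}

\begin{proof}
\emph{$v=P$, $\mu\ne1$.} (A bad edge forces $\mu\ne1$.) The fiber generates a normal subgroup of $\pi_1(R_P)$, so every $h\in F_P$ satisfies $h\mu h^{-1}=\mu^{\pm1}$, hence $h\mu h^{-1}=\mu$. So $F_P$ lies in the infinite cyclic centralizer of $\mu$, and it contains $\mu\neq1$.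

\emph{$v=S$ with a vertex.} Here $x|_S=0$ by hypothesis, so $x(\gamma_e)=0$ for all $e\ni S$, and there are no bad edges.

\emph{$v=S$ a circle.} Let $d_e$ be the degree of $\gamma_e\to S$, so that $x(\gamma_e)=d_e\,x(S)$, and consider the monodromy on the legs of $\mathsf Y$. If it is a transposition, there are two edges, of degrees $1$ and $2$; the second has $x(\gamma_e)=0$ and is not bad, so by parity neither is the first. If it is a $3$-cycle, there is only one edge, which by parity is not bad. If it is trivial, $R_S$ is a bundle over $S^1$ with fiber a pair of pants, with boundary curves the $\mu_e$; the monodromy preserves the orientation and each boundary curve, so it is isotopic to the identity (moving the boundary), and $R_S\cong(\text{pants})\times S^1$. Let $\lambda$ be the central class of the $S^1$-factor; on each $\tau_e$ it meets $\mu_e$ once. Suppose that $e$ is bad and $\lambda=1$ in $F$. Since $\mu_e\ne1$, the kernel of $\pi_1(\tau_e)\to F$ is generated by $\eta_e$; it contains the primitive class $\lambda$, so $\eta_e=\pm\lambda$ and $p_e=1$, a contradiction. So $\lambda\ne1$ if $S$ has a bad edge, and then $F_S$ lies in the infinite cyclic centralizer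 of $\lambda$ and contains $\lambda$.
\end{proof}

\begin{proposition}\label{prop:nobad}
There are no bad edges.
\end{proposition}

\begin{proof}
Suppose there are bad edges. In the finite graph formed by them every piece that occurs has degree at least $2$, by parity. So this graph contains a simple cycle $e_1,v_1,e_2,v_2,\dots,e_n,v_n$ of distinct edges and distinct pieces, $e_i$ joining $v_{i-1}$ to $v_i$ with indices mod $n$; and $n\ge2$, as edges join an $S$ to a $P$. Let $u$ be a loop in $Y$ based on $\tau_{e_1}$ that runs through $R_{v_1},\tau_{e_2},R_{v_2},\dots,R_{v_n}$ back to its base point and crosses $\tau_{e_1}$ exactly once. Let $\vartheta\in H^1(Y;\mathbb Z)=\operatorname{Hom}(F,\mathbb Z)$ be the intersection number with $\tau_{e_1}$. Then $\vartheta(u)=\pm1$.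

Transport base points along $u$, and let $C_i\subset F$ be the image of $\pi_1(R_{v_i})$ and $D_i$ that of $\pi_1(\tau_{e_i})$. Then $D_1\subset C_1$, $D_i\subset C_{i-1}\cap C_i$ for $2\le i\le n$, and, coming back to $\tau_{e_1}$ along $u$, $uD_1u^{-1}\subset C_n$. The $C_i$ are infinite cyclic by Lemma~\ref{lem:cyclic}, and the $D_i$ are nontrivial since $\mu_{e_i}\ne1$. As consecutive $C_i$ share a nontrivial element, all $C_i$ lie in one maximal cyclic subgroup $\mathcal J$. Now $uD_1u^{-1}$ is a nontrivial subgroup of both $\mathcal J$ and $u\mathcal Ju^{-1}$. These are maximal cyclic, so $u\mathcal Ju^{-1}=\mathcal J$, and $u\in\mathcal J$ because $\mathcal J$ is its own normalizer. But $\vartheta$ vanishes on $D_1$, since a loop on $\tau_{e_1}$ can be pushed off $\tau_{e_1}$. As $D_1$ is nontrivial in $\mathcal J\cong\mathbb Z$, $\vartheta$ vanishes on $\mathcal J$, and $\vartheta(u)=0$, a contradiction.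
\end{proof}

\subsection{Closing up the pieces}

We choose, for each $e$, a compact connected oriented cap $Z_e$ with $\partial Z_e=N_e$ and classes $x_e,y_e$ on it extending $x',y'$.
\begin{itemize}
\item If $p_e=0$, take $Z_e=S^1\times D^3$. The extensions exist and are unique.
\item If $p_e>0$, then $H^1(N_e;\mathbb Z)=0$, and we take $y_e=0$. The group $\Omega_3^{SO}(\mathbb{RP}^\infty)\cong H_3(\mathbb{RP}^\infty;\mathbb Z)=\mathbb Z/2$ is detected by the cube of the generator of $H^1(\mathbb{RP}^\infty;\mathbb F_2)$. As $e$ is not bad, $(N_e,x')$ bounds some $(Z_e,x_e)$. If $x'|_{N_e}=0$ we take $x_e=0$, which is possible since $\Omega_3^{SO}=0$.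
\end{itemize}
Fix a map $M'\to\mathbb{RP}^\infty\times S^1$ representing $(x',y')$. By the homotopy extension property its restriction to each $N_e$ extends to a map $Z_e\to\mathbb{RP}^\infty\times S^1$ representing $(x_e,y_e)$. Let $\hat M_v=M_v\cup\bigcup_{e\ni v}Z_e$, where the caps are oriented so that $\hat M_v$ is a closed oriented manifold, with the map to $\mathbb{RP}^\infty\times S^1$ composed of these; write $x,y$ for its classes. Each $Z_e$ occurs in two of the $\hat M_v$, with opposite orientations and the same map. Gluing these two copies at the top of $\bigl(\bigsqcup_v\hat M_v\bigr)\times[0,1]$, we obtain a bordism over $\mathbb{RP}^\infty\times S^1$ from $\bigsqcup_v\hat M_v$ to $M'$ with the fixed map. So it suffices to prove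
\[
\langle x^3y,[\hat M_v]\rangle=0\qquad\text{for every }v .
\]
A class in $H^1(\hat M_v)$ is determined by its restrictions to $M_v$ and the $Z_e$, since $M_v,Z_e,N_e$ are connected.

\emph{(i) $v=S$ with a vertex.} By hypothesis $x|_{W_S}=0$, so $x_H$ vanishes on $F_S$, whose elements are images of loops in $R_S\subset W_S$. So $x'|_{Z_S}=0$, hence $x'|_{M_S}=0$, and $x_e=0$ on all caps. Thus $x=0$ on $\hat M_S$.

\emph{(ii) $v=P$ with $\mu\ne1$ in $F$.} By Lemma~\ref{lem:cyclic}, $F_P\cong\mathbb Z$ contains $\mu$. As $\mu$ bounds a disc in $W_P$, $y_H(\mu)=0$, and as $\mathbb Z$ is torsion-free, $y_H|_{F_P}=0$. So $y'|_{Z_P}=0$, and $y$ vanishes on $\pi_1(R_P)$, which maps onto $\pi_1(W_P)$; hence $y'|_{M_P}=0$. All $p_e$ are positive, so $y_e=0$. Thus $y=0$ on $\hat M_P$. (This is where integrality of $y$ is used.)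

\emph{(iii) $v=P$ with $\mu=1$ in $F$.} Then $\pi_1(R_P)\to F_P$ factors through $\pi_1(P)=\pi_1(R_P)/\langle\mu\rangle$. So there is a map $W_P\to P\to\Gamma_P$ whose restriction to $R_P$ is homotopic to the given map $R_P\to\Gamma_P$. Together with $Z_P\to\Gamma_P$ it gives a map $M_P\to\Gamma_P$. The pullbacks of $x_H|_{F_P}$ and $y_H|_{F_P}$ agree with $x',y'$ on $Z_P$. On $W_P$ they agree too, because they agree on $\pi_1(R_P)$, which maps onto $\pi_1(W_P)$. So they agree on $M_P$. All $p_e$ are $0$; a cap $S^1\times D^3$ arises from $S^1\times S^2$ by attaching a $3$-handle and a $4$-handle, so the map to the graph $\Gamma_P$ extends over the caps, and there the pullbacks are $x_e,y_e$ by uniqueness. Thus $x,y$ on $\hat M_P$ are pulled back from a graph, and $x^3y=0$.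

\emph{(iv) $v=S$ a circle.} If $y(S)=0$, then $y|_{W_S}=0$, so $y_H|_{F_S}=0$, $y'|_{M_S}=0$, and $y_e=0$ on all caps. Thus $y=0$ on $\hat M_S$. If $y(S)\ne0$, then $y(\gamma_e)=d_e\,y(S)\ne0$ for all $e\ni S$. So $\pi_1(N_e)$ is infinite, $p_e=0$, and $\mu_e=1$ in $F$. Filling in the solid tori $W_e$, we find
\[
\pi_1(R_S)/\langle\langle\mu_e:e\ni S\rangle\rangle=\pi_1(\partial W_S)=\pi_1(W_S).
\]
So $\pi_1(R_S)\to F_S$ factors through $\pi_1(W_S)$. Since $W_S\simeq S^1$, this factorization is realized by a map $W_S\to\Gamma_S$ extending, up to homotopy, the given map on $R_S$. As in (iii), it combines with $Z_S\to\Gamma_S$ and extends over the caps $S^1\times D^3$, so that $x,y$ on $\hat M_S$ are pulled back from the graph $\Gamma_S$ and $x^3y=0$.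

This proves Theorem~\ref{thm:vanishing}. \qed

\section{The exact complexity}\label{sec:exact}

\begin{proposition}\label{prop:exact}
$c(M_{g,m})=m+1$ for all $g\ge1$ and $m\ge0$.
\end{proposition}

By Proposition~\ref{prop:upper} only the lower bound is at issue. Throughout this section let $X$ be a shadow of $M=M_{g,m}$ with at most $m$ vertices. We shall see that each $B_j$ has to live near some vertex, that this uses up all vertices, and that then $x$ vanishes near all of them.

\subsection{A graph of groups from a shadow}

Decompose $X$ into pieces $X_v$ and edges $\gamma_e$ as in Section~\ref{sec:vanishing}; here $X_P=P$. We have $\pi_1(X)=\pi_1(W)=\pi_1(M)=G$. Let $V_v\subset G$ be the image of $\pi_1(X_v)$, and $C_e\subset G$ the cyclic group generated by $\gamma_e$, of order $n_e\in\{1,2,\dots,\infty\}$; both are defined up to conjugacy. By van Kampen $G$ has the usual presentation of a graph of groups, with vertex groups $\pi_1(X_v)$ and edge relations for the $\gamma_e$, except that the edge maps need not be injective. Imposing on the vertex groups relations that hold in $G$ does not change the presented group. So $G$ is the fundamental group of the graph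 of groups with vertex groups $V_v$ and edge groups $C_e$, whose edge maps are injective. By Bass--Serre theory \emph{every finite subgroup of $G$ is conjugate into some $V_v$}.

\begin{lemma}\label{lem:VP}
No $V_P$, and no $V_S$ with $S$ a circle, contains a subgroup isomorphic to $\mathbb Z/2\times\mathbb Z/4$.
\end{lemma}

\begin{proof}
If $S$ is a circle, $V_S$ is cyclic. For $P$ we first show that $V_P$ is isomorphic to
\[
\widetilde V_P=\pi_1(P)/\langle\langle\gamma_e^{n_e}:e\ni P,\ n_e<\infty\rangle\rangle .
\]
In the graph of groups above replace $V_P$ by $\widetilde V_P$. The edge maps $C_e\to\widetilde V_P$ are well defined, and they are injective since their compositions with $\widetilde V_P\to V_P$ are. The fundamental group is still $G$, as only relations valid in $G$ were imposed on $\pi_1(P)$. Vertex groups embed in the fundamental group of a graph of groups with injective edge maps; so $\widetilde V_P\to G$ is injective, with image $V_P$.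

Thus $V_P$ is the orbifold group of a $2$-orbifold without mirrors, obtained from $P$ by gluing a disc with a cone point of order $n_e$ to each boundary circle with $n_e<\infty$ (an ordinary disc if $n_e=1$). Let $B\cong\mathbb Z/2\times\mathbb Z/4$ and suppose that $B\subset V_P$.

If some boundary circle remains, $\pi_1(P)$ is free on a basis containing all the other boundary circles, so $V_P$ is a free product of cyclic groups. Its finite subgroups are cyclic by Kurosh's theorem. Otherwise the orbifold is closed. It is then bad, namely $S^2$ with one cone point or with two of different orders, or it is spherical, Euclidean or hyperbolic. In the bad case $V_P$ is cyclic. In the Euclidean and hyperbolic cases a finite subgroup fixes a point of the plane and embeds in $O(2)$; as there are no mirrors, it contains no reflection, and it is cyclic.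

In the spherical case $V_P$ is a finite subgroup of $O(3)$ without reflections. Recall that a finite abelian subgroup of $SO(3)$ is cyclic or $(\mathbb Z/2)^2$. If $-1\notin B$, then $h\mapsto\det(h)\,h$ embeds $B$ in $SO(3)$, which is impossible. If $-1\in B$, then $B=(B\cap SO(3))\times\{\pm1\}$, so $B\cap SO(3)\cong\mathbb Z/4$ is generated by a rotation $R$ of order $4$. Then $-R^2$ is a reflection in $B$, which is excluded.
\end{proof}

\subsection{Counting vertices}

\begin{proof}[Proof of Proposition~\ref{prop:exact}]
By Lemma~\ref{lem:VP} each $B_j\subset G$ is conjugate into $V_{v(j)}$, where $v(j)$ is a component $S$ of the singular set with at least one vertex. For such a component $v$ let $c_v\ge1$ be its number of vertices and put $J_v=\{j:v(j)=v\}$. As $S$ is a connected $4$-valent graph with $\chi(S)=-c_v$, the group $V_v$ is generated by $c_v+1$ elements.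

Let $L=\Psi(V_v)\subset B_1*\cdots*B_m$. Since $\Psi|_{B_j}$ is the inclusion, $L$ contains a conjugate $B'_j$ of $B_j$ for each $j\in J_v$. By Kurosh's theorem $L$ is a free product of a free group and groups $L\cap hB_kh^{-1}$, one for each $k$ and each double coset in $L\backslash (B_1*\cdots*B_m)/B_k$, with $h$ a suitable representative. So, up to conjugacy in $L$, the groups $B'_j=L\cap B'_j$ with $j\in J_v$ occur among the factors, and they are distinct factors because they belong to distinct $k$. By Grushko's theorem $L$ needs at least $2|J_v|$ generators. Hence
\[
|J_v|\le\frac{c_v+1}2\le c_v ,\qquad m=\sum_v|J_v|\le\sum_vc_v\le m .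
\]
So $|J_v|=c_v\le(c_v+1)/2$ for every singular component with vertices; that is, $c_v=1$ and $J_v=\{j\}$ for a single $j$.

For such $v$ the group $V_v$ is generated by two elements, so $b_1(V_v)\le2$. Let $B'\subset V_v$ be a conjugate of $B_j$ in $G$. The composition
\[
B'\subset V_v\xrightarrow{\ \Psi\ }B_1*\cdots*B_m\to B_j
\]
is an isomorphism: it inverts the conjugation up to an inner automorphism of the abelian group $B_j$. So $H^1(V_v;\mathbb F_2)\to H^1(B';\mathbb F_2)\cong\mathbb F_2^2$ is onto, hence an isomorphism. Since $x|_{B_j}=0$ we have $x|_{B'}=0$, and therefore $x|_{V_v}=0$. This shows that $x$ vanishes on every component of the singular set of $X$ that contains a vertex. (For $m=0$ there are no such components.) By Theorem~\ref{thm:vanishing}, $\langle x^3y,[M]\rangle=0$, which contradicts \eqref{eq:class}. So every shadow of $M$ has at least $m+1$ vertices.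
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $c\ge1$. The manifolds $M_{g,c-1}$, $g=1,2,3,\dots$, are pairwise non-diffeomorphic by \eqref{eq:distinct}, irreducible by Proposition~\ref{prop:irred}, not doubles of $2$-handlebodies by Proposition~\ref{prop:notdouble}, and of complexity exactly $c$ by Proposition~\ref{prop:exact}.
\end{proof}

\begin{thebibliography}{9}
\bibitem{Mar} Bruno Martelli, \emph{Four-manifolds with shadow-complexity zero}, arXiv:0909.0168 (2009).
\end{thebibliography}

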